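
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Duality between sampling and interpolation on the integers\\ for finite unions of intervals}


\begin{abstract}
Let $S\subset[0,2\pi]$ be a finite union of closed non-degenerate intervals that contains exactly one of the points $0,2\pi$, and let $S^*$ be the closure of $[0,2\pi]\setminus S$. We prove that a set $\Lambda\subset\mathbb Z$ is an interpolation set for the Bernstein space $B_S$ if and only if $\mathbb Z\setminus\Lambda$ is a sampling set for $B_{S^*}$. For $S=[0,a]$ this is known; the question for finite unions of intervals was raised by Olevskii and Ulanovskii. By duality the claim becomes the equivalence of $\ell^1$-sampling and $\ell^\infty$-sampling on the integers for sequences with spectrum in a finite union of arcs. The passage from $\ell^1$ to $\ell^\infty$ uses pairs of rapidly decreasing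 weights with one-sided spectra, whose differences are bounded in $\ell^1$ while their sums converge to a sequence of size $1/|n|$, together with Schur's test.
\end{abstract}

\section{Introduction}

\subsection{The question}

For a compact set $S\subset\mathbb R$, the Bernstein space $B_S$ consists of all bounded continuous functions $f$ on $\mathbb R$ whose spectrum lies in $S$, with the norm $\|f\|_\infty=\sup_{\mathbb R}|f|$. The spectrum is the support of the distribution $F$ in the representation $f(x)=\frac1{\sqrt{2\pi}}\int e^{-itx}F(t)\,dt$; with this convention $e^{-isx}$ has spectrum $\{s\}$. The space $B_S$ is complete, because uniform limits are also limits of tempered distributions. Let $\Lambda\subset\mathbb R$ be uniformly discrete; every subset of $\mathbb Z$ is.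
\begin{itemize}
\item $\Lambda$ is a \emph{sampling set} (SS) for $B_S$ if there is a constant $K$ such that $\|f\|_\infty\le K\sup_{\lambda\in\Lambda}|f(\lambda)|$ for all $f\in B_S$.
\item $\Lambda$ is an \emph{interpolation set} (IS) for $B_S$ if for every bounded $\{c_\lambda\}_{\lambda\in\Lambda}$ there is $f\in B_S$ with $f(\lambda)=c_\lambda$ for all $\lambda\in\Lambda$.
\end{itemize}
A supremum over the empty set is $0$. Sampling requires many points compared with the spectrum, interpolation requires few. For subsets of $\mathbb Z$ and a single interval the two notions are dual to each other by the following known theorem, see \cite{OU}: \emph{if $\Lambda\subset\mathbb Z$ and $0<a<2\pi$, then $\Lambda$ is an IS for $B_{[0,a]}$ if and only if $\mathbb Z\setminus\Lambda$ is an SS for $B_{[a,2\pi]}$.} Olevskii and Ulanovskii \cite{OU} write: ``We do not know if an analogue of Theorem [above] remains true for the Bernstein space $B_S$ even when $S$ is a finite union of intervals on $[0,2\pi]$.''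

The analogue is not spelled out there; we interpret it as follows. Let
\begin{equation}\label{eq:S}
\begin{gathered}
S\subset[0,2\pi]\ \text{ be a finite union of closed non-degenerate intervals}\\
\text{that contains exactly one of the points } 0,\,2\pi,
\end{gathered}
\end{equation}
and let $S^*$ be the closure of $[0,2\pi]\setminus S$. Then $S^*$ is also a finite union of closed non-degenerate intervals, and it contains exactly the other one of the points $0,2\pi$. For $S=[0,a]$ we get $S^*=[a,2\pi]$. The condition on $0$ and $2\pi$ is natural because $e^{-i0x}$ and $e^{-2\pi ix}$ agree on $\mathbb Z$: only the images of $S$ and $S^*$ on the circle $\mathbb R/2\pi\mathbb Z$ matter, and \eqref{eq:S} says that these are two complementary families of arcs, neither of which uses the point $0$ twice. In Section~\ref{sec:hyp} we show that this condition cannot simply be dropped.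

\begin{theorem}\label{thm:main}
Let $S$ be as in \eqref{eq:S}. For every $\Lambda\subset\mathbb Z$, the set $\Lambda$ is an IS for $B_S$ if and only if $\mathbb Z\setminus\Lambda$ is an SS for $B_{S^*}$.
\end{theorem}

The proof does not use the theorem for one interval, and it contains that theorem.

\subsection{Which answer to expect}

In $\ell^2$ the duality is a statement about angles, and it holds for every measurable set $S$ on the circle with complement $S^*$. Let $H_S\subset\ell^2(\mathbb Z)$ be the space of sequences whose Fourier series vanishes almost everywhere off $S$, so that $H_S^\perp=H_{S^*}$, and let $M=\mathbb Z\setminus\Lambda$. The restriction $H_S\to\ell^2(\Lambda)$ is onto if and only if its adjoint, $c\mapsto$ (orthogonal projection of $c$ to $H_S$), is bounded below on $\ell^2(\Lambda)$. The norm of the projection is $\operatorname{dist}(c,H_{S^*})$. So interpolation means $\|c\|\le C\operatorname{dist}(c,H_{S^*})$ for $c\in\ell^2(\Lambda)$. Sampling means $\|g\|\le K\|g|_M\|=K\operatorname{dist}(g,\ell^2(\Lambda))$ for $g\in H_{S^*}$. Each inequality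 says that $\ell^2(\Lambda)$ and $H_{S^*}$ form a positive angle, and this relation is symmetric.

In the sup norm the same argument leads to two different spaces. As we shall see in Proposition~\ref{prop:dual}, interpolation on $\Lambda$ is equivalent to the inequality $\|d\|_1\le C\|d|_M\|_1$ for \emph{summable} $d$ with spectrum in $S^*$, while sampling on $M$ is the inequality $\|g\|_\infty\le K\|g|_M\|_\infty$ for \emph{bounded} $g$ with spectrum in $S^*$. The theorem therefore says that $\ell^1$-sampling and $\ell^\infty$-sampling are equivalent when the spectrum is a finite union of arcs, and there is no formal reason for that.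

For several intervals the arithmetic of $S$ matters, as the following example shows; the duality holds nevertheless.

\begin{example}\label{ex:arith}
Let $0<\delta<\pi$, $S^*=[0,\delta]\cup[\pi,\pi+\delta]$, $S=[\delta,\pi]\cup[\pi+\delta,2\pi]$, and $\Lambda=2\mathbb Z$. The function $1+e^{-i\pi x}\in B_{S^*}$ vanishes at all odd integers, so $\mathbb Z\setminus\Lambda$ is not an SS for $B_{S^*}$, no matter how small $\delta$ is. (If $S^*$ were an interval of length less than $\pi$, the odd integers would be an SS: apply Lemma~\ref{lem:Z} below to $f(2x+1)$.) And $\Lambda$ is not an IS for $B_S$: split $f\in B_S$ into parts $f_1,f_2$ with spectra in the disjoint intervals $[\delta,\pi]$ and $[\pi+\delta,2\pi]$. Both $f_1(2x)$ and $e^{2\pi ix}f_2(2x)$ have spectrum in $[2\delta,2\pi]$, and at $x=n$ their sum is $f(2n)$. By Lemma~\ref{lem:Z} the sequence $f(2n)$ has spectrum in the arc $[2\delta,2\pi]$ of the circle, in the sense of Section~\ref{sec:prelim}. So it can never be $e^{-i\delta n}$, whose spectrum is the point $\delta$ outside that arc.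
\end{example}

\subsection{Six equivalent conditions}

Throughout, $S$ is as in \eqref{eq:S}, $\Lambda\subset\mathbb Z$ is arbitrary, and $M=\mathbb Z\setminus\Lambda$. Write $S=\bigcup_i[s_i,t_i]$ with disjoint intervals, and let $\omega$ be the length of the shortest one. For $0<\varepsilon<\omega/2$ put
\[
S_{-\varepsilon}=\bigcup_i[s_i+\varepsilon,t_i-\varepsilon],\qquad S^*_{+\varepsilon}=S^*+[-\varepsilon,\varepsilon].
\]
Sets $A_k\subset\mathbb Z$ converge to $A$, written $A_k\to A$, if their indicator functions converge pointwise. Let $W(M)$ be the set of all limits of sequences $M-x_k$ with $x_k\in\mathbb Z$. By a diagonal argument every sequence $M-x_k$ has a convergent subsequence, and $M-x_k\to M'$ means the same as $\Lambda-x_k\to\mathbb Z\setminus M'$.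

\begin{theorem}\label{thm:six}
The following are equivalent:
\begin{itemize}
\item[\rm(a)] $\Lambda$ is an IS for $B_S$;
\item[\rm(b)] $M$ is an SS for $B_{S^*}$;
\item[\rm(c)] for every $M'\in W(M)$, the only $f\in B_{S^*}$ vanishing on $M'$ is $f=0$;
\item[\rm(d)] $M$ is an SS for $B_{S^*_{+\varepsilon}}$ for some $\varepsilon\in(0,\omega/2)$;
\item[\rm(e)] $\Lambda$ is an IS for $B_{S_{-\varepsilon}}$ for some $\varepsilon\in(0,\omega/2)$;
\item[\rm(f)] for each $L>0$ there are $C_L$ and functions $G_\lambda\in B_S$, $\lambda\in\Lambda$, such that $G_\lambda(\lambda')=\delta_{\lambda\lambda'}$ for $\lambda'\in\Lambda$ and $|G_\lambda(x)|\le C_L(1+|x-\lambda|)^{-L}$ for $x\in\mathbb R$.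
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} is (a)$\Leftrightarrow$(b). If some $\varepsilon$ works in (d) or (e), then so does every smaller one, since the space in (d) shrinks and the space in (e) grows as $\varepsilon$ decreases.

We prove (b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(b) and (d)$\Rightarrow$(e)$\Rightarrow$(f)$\Rightarrow$(a)$\Rightarrow$(c). Condition (c) is the meeting point. A uniqueness property of all translation limits improves itself by compactness to sampling with a little spectral room, which is (d); with room, the passage from $\ell^\infty$ to $\ell^1$ is easy. The difficult implication is (a)$\Rightarrow$(c), where no room is given. Section~\ref{sec:weights} shows its main idea on the smallest example, and Section~\ref{sec:hard} gives the proof.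

\section{Spectra on the line and on the integers}\label{sec:prelim}

\subsection{Sequences with spectrum in a closed set}

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$, with projection $\varpi:\mathbb R\to\mathbb T$. We write $\ell^1,\ell^\infty$ for $\ell^1(\mathbb Z),\ell^\infty(\mathbb Z)$, and for $c\in\ell^1$ and $f\in\ell^\infty$
\[
\widehat c(t)=\sum_nc(n)e^{int},\qquad c(n)=\frac1{2\pi}\int_{\mathbb T}\widehat c(t)e^{-int}\,dt,\qquad \langle f,c\rangle=\sum_nf(n)\overline{c(n)} .
\]
Convolution is $(x*y)(n)=\sum_jx(j)y(n-j)$. For closed $Q\subset\mathbb T$ let $\ell^\infty_Q$ be the set of $f\in\ell^\infty$ with $\langle f,c\rangle=0$ whenever $\widehat c\in C^\infty(\mathbb T)$ vanishes in a neighborhood of $Q$. We then say that $f$ \emph{has spectrum in} $Q$. For instance $\langle e^{-is\,\cdot},c\rangle=\overline{\widehat c(s)}$, so $e^{-isn}$ has spectrum in $Q$ if and only if $s\in Q$. We use four elementary facts.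

\medskip\noindent
\textbf{(F1)} \emph{A sequence $c\in\ell^1$ has spectrum in $Q$ if and only if $\widehat c=0$ off $Q$.} This follows from $\langle c,d\rangle=\frac1{2\pi}\int\widehat c\,\overline{\widehat d}$ and the continuity of $\widehat c$. We put
\[
X_Q=\{c\in\ell^1:\ \widehat c=0\text{ off }Q\},
\]
a closed subspace of $\ell^1$. The spaces $\ell^\infty_Q$ and $X_Q$ are translation invariant.

\medskip\noindent
\textbf{(F2)} \emph{Let $f_k\in\ell^\infty_{Q_k}$ be uniformly bounded, $f_k\to f$ pointwise, and suppose that every neighborhood of $Q$ contains $Q_k$ for all large $k$. Then $f\in\ell^\infty_Q$.} Indeed, if $\widehat c$ is smooth and vanishes on an open set $U\supset Q$, then $\langle f_k,c\rangle=0$ once $Q_k\subset U$; let $k\to\infty$ by dominated convergence.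

\medskip\noindent
\textbf{(F3)} \emph{Let $\chi\in C^\infty(\mathbb T)$ and $k(n)=\frac1{2\pi}\int\chi(t)e^{-int}dt$. If $f\in\ell^\infty_Q$, then $f*k\in\ell^\infty_{Q\cap\operatorname{supp}\chi}$.} Interchanging sums gives $\langle f*k,c\rangle=\langle f,c'\rangle$ with $c'(j)=\sum_n\overline{k(n-j)}c(n)$ and $\widehat{c'}=\overline\chi\,\widehat c$. If $\widehat c$ vanishes near $Q\cap\operatorname{supp}\chi$, then $\overline\chi\,\widehat c$ vanishes near every point of $Q$, whether or not the point is in $\operatorname{supp}\chi$.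

\medskip\noindent
\textbf{(F4)} \emph{Let $P\in C^\infty_c(\mathbb R)$ with $\operatorname{supp}P\subset[u_1,u_2]$ and $p(n)=\int P(t)e^{-int}dt$. If $f\in\ell^\infty_Q$, then $pf\in\ell^1$ has spectrum in $Q+[u_1,u_2]$.} Here and below such sums are taken modulo $2\pi$. The sequence $p$ decays rapidly, so $pf\in\ell^1$. Moreover $\langle pf,c\rangle=\langle f,\overline pc\rangle$, and
\[
(\overline pc)^{\wedge}(s)=\int\overline{P(t)}\,\widehat c(s+t)\,dt
\]
is smooth with support in the compact set $\operatorname{supp}\widehat c-[u_1,u_2]$. If $\operatorname{supp}\widehat c$ is disjoint from $Q+[u_1,u_2]$, this compact set is disjoint from $Q$, so $\langle pf,c\rangle=0$. An integer translate $p(\cdot-m)$ has the same form, with $P(t)e^{imt}$ in place of $P(t)$.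

\medskip
We fix a Schwartz function $\psi$ on $\mathbb R$ with $\psi(0)=1$ and spectrum in $[-1,1]$: take $\psi(x)=\int\Psi(t)e^{-itx}dt$ with $\Psi\in C_c^\infty(-1,1)$, $\int\Psi=1$. For $\sigma>0$ the function $\psi(\sigma x)$ has spectrum in $[-\sigma,\sigma]$, and (F4) applies to the sequence $\psi(\sigma n)$.

\begin{lemma}\label{lem:Z}
Let $Q\subset\mathbb R$ be compact with $\varpi$ injective on $Q$. Then $f\mapsto f|_{\mathbb Z}$ is an isomorphism of $B_Q$ onto $\ell^\infty_{\varpi(Q)}$, and $\|f|_{\mathbb Z}\|_\infty\le\|f\|_\infty\le C\|f|_{\mathbb Z}\|_\infty$ for $f\in B_Q$, with $C$ depending only on $Q$.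
\end{lemma}

\begin{proof}
The compact sets $Q$ and $Q+2\pi k$, $k\ne0$, are disjoint, and only finitely many of the latter come close to $Q$. So there is $\delta>0$ with $\operatorname{dist}(Q,Q+2\pi k)\ge4\delta$ for all $k\ne0$. Let $Q_\sigma=Q+[-\sigma,\sigma]$. Choose $\Theta\in C^\infty_c(\mathbb R)$ with $\Theta=1$ on $Q_\delta$ and $\operatorname{supp}\Theta\subset Q_{2\delta}$, and let $\theta(x)=\frac1{2\pi}\int\Theta(t)e^{-itx}dt$, a Schwartz function. Let $0<\sigma<\delta$. Then $Q_{2\delta}$ is disjoint from $Q_\sigma+2\pi k$ for $k\ne0$, and $\varpi$ is injective on $Q_\sigma$.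

\emph{Restriction.} Let $f\in B_Q$ and $f_\sigma(x)=f(x)\psi(\sigma x)$. Then $f_\sigma(x)=\int F_\sigma(t)e^{-itx}dt$, where $F_\sigma$ is the convolution of a distribution supported in $Q$ with a $C_c^\infty$ function supported in $[-\sigma,\sigma]$. So $F_\sigma\in C_c^\infty$ and $\operatorname{supp}F_\sigma\subset Q_\sigma$. If $\widehat c$ is smooth and vanishes near $\varpi(Q)$, then $\sum f_\sigma(n)\overline{c(n)}=\int_{\mathbb R}F_\sigma(t)\overline{\widehat c(t)}dt=0$ for small $\sigma$. Letting $\sigma\to0$ (dominated convergence) we get $f|_{\mathbb Z}\in\ell^\infty_{\varpi(Q)}$.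

\emph{Norm bound.} Since $f_\sigma(n)=\int_{\mathbb T}\sum_kF_\sigma(t+2\pi k)e^{-int}dt$, we have $\sum_nf_\sigma(n)e^{int}=2\pi\sum_kF_\sigma(t+2\pi k)$. Multiplication by $\Theta(t)$ kills the terms with $k\ne0$ and leaves $2\pi F_\sigma(t)$. Hence $\sum_nf_\sigma(n)\theta(x-n)=f_\sigma(x)$, and $\sigma\to0$ gives
\[
f(x)=\sum_nf(n)\theta(x-n).
\]
This proves the norm bound with $C=\sup_x\sum_n|\theta(x-n)|<\infty$; in particular the restriction map is injective.

\emph{Surjectivity.} Let $g\in\ell^\infty_{\varpi(Q)}$ and $f(x)=\sum_ng(n)\theta(x-n)$. Put $g_\sigma(n)=g(n)\psi(\sigma n)$. This sequence decays rapidly, so $\widehat g_\sigma$ is smooth, and by (F4) and (F1) it is supported in $\varpi(Q_\sigma)$. Let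
\[
f^\sigma(x)=\sum_ng_\sigma(n)\theta(x-n)=\frac1{2\pi}\int_{\mathbb R}\Theta(t)\widehat g_\sigma(t)e^{-itx}dt .
\]
If $t\in Q_{2\delta}$ and $\varpi(t)\in\varpi(Q_\sigma)$, then $t\in Q_\sigma$. So $\Theta\widehat g_\sigma$ is supported in $Q_\sigma$ and equals $\widehat g_\sigma$ there. Hence $f^\sigma$ has spectrum in $Q_\sigma$, and $f^\sigma(n)=g_\sigma(n)$ because $\varpi$ is injective on $Q_\sigma$. As $\sigma\to0$, $f^\sigma\to f$ locally uniformly with uniform bounds, hence as tempered distributions. So $f$ is bounded and continuous with spectrum in $\bigcap_\sigma Q_\sigma=Q$, and $f|_{\mathbb Z}=g$.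
\end{proof}

\subsection{Complementary arcs and the endpoint decomposition}

We call $(A,E)$ a \emph{complementary pair} if $A,E\subset\mathbb T$ are nonempty finite unions of disjoint non-degenerate closed arcs and each of the two sets is the closure of the complement of the other. Then $\mathbb T\setminus A=\operatorname{int}E$, and $A,E$ meet exactly in the common endpoints of their arcs.

Put $A=\varpi(S)$, $E=\varpi(S^*)$. By \eqref{eq:S}, $(A,E)$ is a complementary pair (the point $0\in\mathbb T$ is one of the common endpoints), and $\varpi$ is injective on $S$ and on $S^*$, because $0$ and $2\pi$ are the only two points of $[0,2\pi]$ that $\varpi$ identifies. This is where \eqref{eq:S} is used. For $0<\varepsilon<\omega/2$ put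
\[
A_{-\varepsilon}=\varpi(S_{-\varepsilon}),\qquad E_\varepsilon=\varpi(S^*_{+\varepsilon})=\{t\in\mathbb T:\operatorname{dist}(t,E)\le\varepsilon\}.
\]
Every arc of $A$ has length at least $\omega>2\varepsilon$, and $A_{-\varepsilon}$ arises by cutting off length $\varepsilon$ at both of its ends, so $(A_{-\varepsilon},E_\varepsilon)$ is again a complementary pair. The projection $\varpi$ is injective on $S_{-\varepsilon}\subset S$. It is also injective on $S^*_{+\varepsilon}$: if, say, $2\pi\in S$, then $S$ contains $[2\pi-\omega,2\pi]$, so $S^*_{+\varepsilon}\subset[-\varepsilon,2\pi-\omega+\varepsilon]$, an interval shorter than $2\pi$; the case $0\in S$ is the mirror image. Lemma~\ref{lem:Z} therefore translates our conditions to $\mathbb Z$: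
\begin{itemize}
\item (a), (e): the restriction $\ell^\infty_A\to\ell^\infty(\Lambda)$, respectively $\ell^\infty_{A_{-\varepsilon}}\to\ell^\infty(\Lambda)$, is onto;
\item (b), (d): there is $K$ with $\|g\|_\infty\le K\|g|_M\|_\infty$ for $g\in\ell^\infty_E$, respectively for $g\in\ell^\infty_{E_\varepsilon}$;
\item (c): if $M'\in W(M)$ and $f\in\ell^\infty_E$ vanishes on $M'$, then $f=0$.
\end{itemize}

We shall often want to multiply a sequence with spectrum in $E$ by a decaying weight. This enlarges the spectrum, and the only places where it may leave $E$ are the endpoints. So we isolate them. Let $(A,E)$ be a complementary pair, $E=\bigcup_{i=1}^r[\alpha_i,\beta_i]$ with disjoint arcs, and let $\eta\in(0,\frac1{10})$ be such that all arcs of $E$ and of $A$ have length at least $10\eta$. Choose $\chi_i^-,\chi_i^+\in C^\infty(\mathbb T)$ equal to $1$ within distance $2\eta$ of $\alpha_i$, respectively $\beta_i$, and supported within distance $3\eta$ of it, and let $\chi^0=1-\sum_i(\chi_i^-+\chi_i^+)$. Let $k_i^\pm,k^0$ be the corresponding sequences as in (F3). For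 $f\in\ell^\infty_E$ put $f_i^\pm=f*k_i^\pm$, $f^0=f*k^0$. Then
\begin{equation}\label{eq:dec}
f=f^0+\sum_{i=1}^r(f_i^-+f_i^+).
\end{equation}
Any two endpoints are at distance at least $10\eta$. So the supports of the functions $\chi_i^\pm$ are disjoint, $\operatorname{supp}\chi_i^-$ meets $E$ only in $[\alpha_i,\alpha_i+3\eta]$, and $\operatorname{supp}\chi_i^+$ meets $E$ only in $[\beta_i-3\eta,\beta_i]$. By (F3),
\begin{equation}\label{eq:decspec}
\begin{gathered}
f_i^-\text{ has spectrum in }[\alpha_i,\alpha_i+3\eta],\qquad f_i^+\text{ has spectrum in }[\beta_i-3\eta,\beta_i],\\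
f^0\text{ has spectrum in }\{t\in E:\operatorname{dist}(t,\partial E)\ge2\eta\}.
\end{gathered}
\end{equation}
The sequences $k_i^\pm$ decay rapidly, and $k^0$ is the unit sequence at $0$ minus their sum; if $f\in\ell^1$, then so are all parts.

\section{Duality: two sampling inequalities}\label{sec:dual}

For $Y\subset\ell^1$ let $Y^\perp=\{f\in\ell^\infty:\langle f,c\rangle=0\text{ for all }c\in Y\}$.

\begin{lemma}\label{lem:ann}
If $(A,E)$ is a complementary pair, then $\ell^\infty_A=X_E^\perp$ and $\ell^\infty_E=X_A^\perp$.
\end{lemma}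

\begin{proof}
By symmetry we prove the first equality. If $\widehat c$ is smooth and vanishes near $A$, then $c\in X_E$; so $X_E^\perp\subset\ell^\infty_A$. Conversely, let $f\in\ell^\infty_A$ and $c\in X_E$. By definition $f$ annihilates those sequences whose transform is smooth and supported in a compact subset of $\operatorname{int}E=\mathbb T\setminus A$, and we approximate $c$ by such sequences. Decompose $c$ as in \eqref{eq:dec}. For $0<\sigma<\eta$ put
\[
c_\sigma(n)=\psi(\sigma n/2)\Big(c^0(n)+\sum_i\big(e^{-i\sigma n}c_i^-(n)+e^{i\sigma n}c_i^+(n)\big)\Big).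
\]
The factors $e^{\mp i\sigma n}$ shift the spectra of $c_i^\mp$ by $\sigma$ away from the endpoints into $\operatorname{int}E$, and the factor $\psi(\sigma n/2)$ enlarges them by at most $\sigma/2$, by (F4). Thus by \eqref{eq:decspec} $\widehat c_\sigma$ is supported in a compact subset of $\operatorname{int}E$, and it is smooth because $c_\sigma$ decays rapidly. So $\langle f,c_\sigma\rangle=0$. As $\sigma\to0$, $c_\sigma\to c$ in $\ell^1$ by dominated convergence, and $\langle f,c\rangle=0$.
\end{proof}

Let $\ell^1(\Lambda),\ell^1(M)\subset\ell^1$ be the sequences supported on $\Lambda$, $M$. Write $\|d|_M\|_1=\sum_{m\in M}|d(m)|$. Recall that for a bounded operator between Banach spaces the adjoint is onto if and only if the operator is bounded below, and the adjoint is bounded below if and only if the operator is onto \cite[Ch.~4]{Ru}.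

\begin{proposition}\label{prop:dual}
Let $(A,E)$ be a complementary pair.
\begin{itemize}
\item[\rm(i)] The restriction $\ell^\infty_A\to\ell^\infty(\Lambda)$ is onto if and only if there is $C$ with
\begin{equation}\label{eq:l1}
\|d\|_1\le C\,\|d|_M\|_1\qquad\text{for all }d\in X_E.
\end{equation}
\item[\rm(ii)] There is $K$ with $\|g\|_\infty\le K\|g|_M\|_\infty$ for all $g\in\ell^\infty_E$ if and only if
\begin{equation}\label{eq:sum}
\ell^1=\ell^1(M)+X_A .
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:ann}, $(\ell^1/X_E)^*=\ell^\infty_A$ and $(\ell^1/X_A)^*=\ell^\infty_E$. (The pairing is conjugate-linear in $c$; this affects neither surjectivity nor lower bounds.) The restrictions $\ell^\infty_A\to\ell^\infty(\Lambda)$ and $\ell^\infty_E\to\ell^\infty(M)$ are the adjoints of the natural maps $\ell^1(\Lambda)\to\ell^1/X_E$ and $\ell^1(M)\to\ell^1/X_A$. So (ii) is immediate, and the surjectivity in (i) is equivalent to the existence of $C'$ with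
\begin{equation}\label{eq:angle}
\|c\|_1\le C'\|c-d\|_1\qquad\text{for all }c\in\ell^1(\Lambda),\ d\in X_E.
\end{equation}
If \eqref{eq:angle} holds and $d\in X_E$, take for $c$ the sequence equal to $d$ on $\Lambda$ and $0$ on $M$. Then $\|d\|_1=\|c\|_1+\|d|_M\|_1\le(C'+1)\|d|_M\|_1$. Conversely, if \eqref{eq:l1} holds, then for $c$ and $d$ as in \eqref{eq:angle} we have $\|d\|_1\le C\|d|_M\|_1=C\|(c-d)|_M\|_1\le C\|c-d\|_1$, because $c=0$ on $M$; hence $\|c\|_1\le(1+C)\|c-d\|_1$.
\end{proof}

So (a) is sampling in the norm of $\ell^1$, and (b) is sampling in the norm of $\ell^\infty$, with the same points $M$ and the same spectrum $E$.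

\section{From bounded sampling to interpolation}\label{sec:easy}

In this section we prove every implication of Theorem~\ref{thm:six} that we need except (a)$\Rightarrow$(c).

\medskip\noindent
\textbf{(b)$\Rightarrow$(c).} An $\ell^\infty$ inequality does not pass to translation limits directly: a bounded $f$ that vanishes on the limit $M'$ need not be small on $M-x_k$ far from the origin. The dual form \eqref{eq:sum} does pass to the limit. By the open mapping theorem for $\ell^1(M)\oplus X_A\to\ell^1$ there is $C$ such that for each $\lambda\in\Lambda$ the unit sequence at $\lambda$ can be written as $\delta_\lambda=m_\lambda+d_\lambda$ with $m_\lambda\in\ell^1(M)$, $d_\lambda\in X_A$, $\|d_\lambda\|_1\le C$. Since $m_\lambda=0$ on $\Lambda$, we have $d_\lambda=\delta_\lambda$ on $\Lambda$.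

Suppose that $M-x_k\to M'$ and $0\ne f\in\ell^\infty_E$ vanishes on $M'$. After a translation of $f$, $M'$ and the $x_k$ we may assume $f(0)\ne0$. Then $0\in\Lambda':=\mathbb Z\setminus M'$, so $x_k\in\Lambda$ for large $k$. Let $e_k(n)=d_{x_k}(n+x_k)$. Then $e_k\in X_A$, $\|e_k\|_1\le C$, $e_k(0)=1$, and $e_k=0$ on $(\Lambda-x_k)\setminus\{0\}$. Pass to a subsequence with $e_k\to e$ pointwise. Then $\|e\|_1\le C$, $e\in X_A$ by (F2) and (F1), and $e(0)=1$. Each $n\in\Lambda'\setminus\{0\}$ lies in $\Lambda-x_k$ for large $k$, so $e=0$ on $\Lambda'\setminus\{0\}$. Since $f$ is supported on $\Lambda'$, it follows that $\langle f,e\rangle=f(0)\ne0$. But $f\in\ell^\infty_E=X_A^\perp$, a contradiction.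

\medskip\noindent
\textbf{(c)$\Rightarrow$(d).} If (d) fails, there are for all large $k$ sequences $f_k\in\ell^\infty_{E_{1/k}}$ with $\|f_k\|_\infty=1$, $\sup_M|f_k|<\frac1k$, and points $x_k\in\mathbb Z$ with $|f_k(x_k)|>\frac12$. Along a subsequence, $f_k(\cdot+x_k)\to f$ pointwise and $M-x_k\to M'$. Then $|f(0)|\ge\frac12$, and $f\in\ell^\infty_E$ by (F2). If $n\in M'$, then $n+x_k\in M$ for large $k$, so $|f_k(n+x_k)|<\frac1k$ and $f(n)=0$. This contradicts (c).

\medskip\noindent
\textbf{(d)$\Rightarrow$(b)} holds because $\ell^\infty_E\subset\ell^\infty_{E_\varepsilon}$.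

\medskip\noindent
\textbf{(d)$\Rightarrow$(e).} This is the passage from $\ell^\infty$-sampling to $\ell^1$-sampling. With spectral room we can localize around each integer $x$, use the $\ell^\infty$ bound there, and sum over $x$. Let $\|g\|_\infty\le K\|g|_M\|_\infty$ on $\ell^\infty_{E_\varepsilon}$, and let
\[
\kappa(n)=\Big(\frac{\sin(\varepsilon n/4)}{\varepsilon n/4}\Big)^2\ge0,\qquad \kappa(0)=1 .
\]
Then $\kappa\in\ell^1$, and $\kappa(n)=\int P(t)e^{-int}dt$ with a continuous (triangle) function $P$ supported in $[-\varepsilon/2,\varepsilon/2]$. Let $d\in X_{E_{\varepsilon/2}}$. For $x\in\mathbb Z$ put $u_x(n)=d(n)\kappa(n-x)$. Then $u_x\in\ell^1$ and $\widehat u_x(t)=\int P(s)e^{isx}\,\widehat d(t-s)\,ds$ vanishes off $E_{\varepsilon/2}+[-\varepsilon/2,\varepsilon/2]=E_\varepsilon$. Thus $u_x\in\ell^\infty_{E_\varepsilon}$ and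
\[
|d(x)|=|u_x(x)|\le K\sup_{m\in M}|d(m)|\kappa(m-x)\le K\sum_{m\in M}|d(m)|\kappa(m-x).
\]
Summing over $x$ gives $\|d\|_1\le K\|\kappa\|_1\,\|d|_M\|_1$ for all $d\in X_{E_{\varepsilon/2}}$. By Proposition~\ref{prop:dual}(i) for the pair $(A_{-\varepsilon/2},E_{\varepsilon/2})$, $\Lambda$ is an IS for $B_{S_{-\varepsilon/2}}$.

\medskip\noindent
\textbf{(e)$\Rightarrow$(f).} By the open mapping theorem there are $f_\lambda\in B_{S_{-\varepsilon}}$ with $f_\lambda(\lambda')=\delta_{\lambda\lambda'}$ on $\Lambda$ and $\|f_\lambda\|_\infty\le C$. Put $G_\lambda(x)=f_\lambda(x)\,\psi(\varepsilon(x-\lambda))$. Its spectrum lies in $S_{-\varepsilon}+[-\varepsilon,\varepsilon]=S$ (as subsets of $\mathbb R$), its values on $\Lambda$ are those of $f_\lambda$ because $\psi(0)=1$, and it decays as required since $\psi$ is a Schwartz function.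

\medskip\noindent
\textbf{(f)$\Rightarrow$(a).} Take $L=2$. For bounded $(c_\lambda)$ the series $f=\sum_\lambda c_\lambda G_\lambda$ converges locally uniformly with uniformly bounded partial sums, hence also as tempered distributions. So $f$ is bounded and continuous with spectrum in $S$, and $f(\lambda)=c_\lambda$.

\section{A pair of one-sided weights}\label{sec:weights}

We turn to (a)$\Rightarrow$(c). By Proposition~\ref{prop:dual} we know $\|d\|_1\le C\|d|_M\|_1$ for $d\in X_E$, and we want to exclude a bounded $f\ne0$ with spectrum in $E$ that vanishes on $M$ (or on a limit $M'$). If $f\in\ell^1$, there is nothing to do: $f\in X_E$ vanishes on $M$, so $f=0$. In general we must multiply $f$ by a summable weight, and the spectrum may leave $E$.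

If the spectrum of $f$ were near a single left endpoint $\alpha$, we could use weights $p$ with spectrum in $[0,\eta]$: then $pf\in X_E$ vanishes on $M$, so $pf=0$ for all such $p$ and $f=0$. Near a right endpoint one would use weights $q$ with spectrum in $[-\eta,0]$. But $E$ has endpoints of both kinds. If $f=f^-+f^+$ with $f^-$ near a left and $f^+$ near a right endpoint, the permitted combination is
\begin{equation}\label{eq:alg}
2pf^-+2qf^+=(p+q)f-(p-q)(f^+-f^-).
\end{equation}
On $M$ the first term on the right vanishes, but the second need not. So we want $w=p+q$ to be large compared with $v=p-q$, although the spectra of $p$ and $q$ lie on different sides of $0$. The model is $p(x)=\int_0^\infty e^{-itx}dt$ and $q(x)=-\int_{-\infty}^0e^{-itx}dt$, both formally equal to $-i/x$ for $x\neq0$: the sum has size $2/|x|$, and the difference is concentrated at $0$. The next lemma is a summable version of this pair. Put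
\[
b(n)=\frac1{(1+|n|)^2},\qquad b_R(n)=\frac R{(R+|n|)^2}\quad(R\ge1).
\]
By comparison with an integral,
\begin{equation}\label{eq:bR}
\sum_nb_R(n)\le\frac1R+2\int_0^\infty\frac{R\,ds}{(R+s)^2}\le3,\qquad b_R(n)\le\min\Big(\frac1R,\frac1{1+|n|}\Big).
\end{equation}

\begin{lemma}\label{lem:w}
Let $0<\eta<\frac1{10}$. There are a constant $C_0$ and an integer $N_0\ge1$, depending only on $\eta$, such that for every $R\ge1$ there exist $P_R,Q_R\in C^\infty_c(\mathbb R)$ with $\operatorname{supp}P_R\subset(0,\eta]$, $\operatorname{supp}Q_R\subset[-\eta,0)$, for which the sequences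
\[
p_R(n)=\int P_R(t)e^{-int}dt,\quad q_R(n)=\int Q_R(t)e^{-int}dt,\quad v_R=p_R-q_R,\quad w_R=p_R+q_R
\]
satisfy, for all $n\in\mathbb Z$,
\begin{equation}\label{eq:vR}
|v_R(n)|\le C_0\big(b(n)+b_R(n)\big),\qquad\text{hence}\quad\sum_n|v_R(n)|\le6C_0,
\end{equation}
\begin{equation}\label{eq:wR}
\lim_{R\to\infty}|w_R(n)|\ \text{ exists and is }\ \ge\tau(n):=\begin{cases}1/|n|,&|n|\ge N_0,\\0,&|n|<N_0.\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
Fix an even $\Phi\in C_c^\infty(\mathbb R)$ with $\Phi=1$ on $[-\eta/2,\eta/2]$, $\operatorname{supp}\Phi\subset[-\eta,\eta]$. Restricting $\Phi$ itself to the two half-lines would create jumps at $0$, and the weights would not be summable. So we remove a neighborhood of $0$ of size comparable to $1/R$: let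
\[
V_R(t)=\Phi(t)-\Phi(Rt),
\]
which vanishes for $|t|\le\eta/(2R)$ and is supported in $[-\eta,\eta]$. Let $P_R=V_R$ on $(0,\infty)$ and $0$ elsewhere, $Q_R=-V_R$ on $(-\infty,0)$ and $0$ elsewhere. These are $C_c^\infty$ functions with the required supports. With
\[
\phi(x)=\int\Phi(t)e^{-itx}dt,\qquad h(x)=\int_0^\infty\Phi(t)\sin(tx)\,dt,
\]
and since $V_R$ is even,
\[
v_R(x)=\int V_R(t)e^{-itx}dt=\phi(x)-\tfrac1R\phi\big(\tfrac xR\big),
\]
\[
w_R(x)=\int_0^\infty V_R(t)\big(e^{-itx}-e^{itx}\big)dt=-2i\Big(h(x)-\tfrac1Rh\big(\tfrac xR\big)\Big).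
\]
As $\phi$ is a Schwartz function, $|\phi(x)|\le C_0(1+|x|)^{-2}$; then $\frac1R|\phi(\frac xR)|\le C_0R(R+|x|)^{-2}$. Together with \eqref{eq:bR} (recall $b=b_1$) this gives \eqref{eq:vR}. The function $h$ is bounded, so $w_R\to-2ih$ pointwise. Integrating by parts, we get
\[
h(x)=\frac1x+\frac1x\int_0^\infty\Phi'(t)\cos(tx)\,dt=\frac1x+O(x^{-2}),
\]
where the last step is a second integration by parts without boundary terms, because $\Phi'=0$ near $0$. Hence there is $N_0$ with $2|h(x)|\ge1/|x|$ for $|x|\ge N_0$, which is \eqref{eq:wR}.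
\end{proof}

\begin{example}[The critical case, by hand]\label{ex:crit}
Let $S=[\pi,2\pi]$, $S^*=[0,\pi]$, and let $\Lambda$ be the odd integers, $M=2\mathbb Z$. The function $1-e^{-i\pi x}\in B_{S^*}$ vanishes on $M$, so $M$ is not an SS for $B_{S^*}$. We show that $\Lambda$ is not an IS for $B_S$. Here $f(n)=1-(-1)^n$ is the sum of $f^-=1$ and $f^+=-(-1)^n$, with spectra at the left endpoint $0$ and at the right endpoint $\pi$ of $E$. Take the weights of Lemma~\ref{lem:w} for some $\eta$. The sequence
\[
g=2p_Rf^-+2q_Rf^+=2p_R-2(-1)^nq_R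
\]
is in $X_E$ by (F4). On even $n$ it equals $2v_R$, on odd $n$ it equals $2w_R$. If \eqref{eq:l1} were true, we would have
\[
\sum_{n\text{ odd}}2|w_R(n)|\le\|g\|_1\le C\sum_{n\text{ even}}2|v_R(n)|\le12\,C\,C_0
\]
for all $R$, and by \eqref{eq:wR} and Fatou's lemma $\sum_{n\text{ odd}}\tau(n)\le6CC_0$. But this sum diverges.
\end{example}

In the example $|f|$ is bounded below on a set of positive density. In general $f$ may tend to zero, and one divergent sum at one point does not suffice. We shall use the weights centered at all points $m\in\mathbb Z$ at the same time.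

\section{From interpolation to uniqueness: (a)$\Rightarrow$(c)}\label{sec:hard}

Assume (a), so that \eqref{eq:l1} holds with some $C$. Let $M-x_k\to M'$. Since $X_E$ is translation invariant, $\|d\|_1\le C\|d|_{M-x_k}\|_1$ for all $d\in X_E$ and all $k$. For fixed $d\in\ell^1$ the right side converges to $C\|d|_{M'}\|_1$ by dominated convergence. Hence
\begin{equation}\label{eq:l1lim}
\|d\|_1\le C\|d|_{M'}\|_1\qquad\text{for all }d\in X_E .
\end{equation}
Suppose that $0\ne f\in\ell^\infty_E$ vanishes on $M'$. We derive a contradiction. The plan is to show that a local average $\rho$ of $|f|$ satisfies $\tau*\rho\le C'\rho$ with the sequence $\tau$ of \eqref{eq:wR} and some constant $C'$. By Schur's test this would make convolution with $\tau$ bounded on $\ell^2$, which it is not. The constants $C_1,C_2,\dots$ below may depend on $f$, $E$, $C$ and the auxiliary functions, but not on $R\ge1$ or $m\in\mathbb Z$.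

\subsection*{Step 1. The local majorant}
Decompose $f$ as in \eqref{eq:dec}, with $\eta$ fixed there. Put
\[
\rho=|f|*b .
\]
The sequences $k_i^\pm$ decay rapidly, hence are $O(b)$, so $|f_i^\pm|\le C_1\rho$. Moreover $\rho$ is bounded, since $b\in\ell^1$, and $\rho(n)>0$ for every $n$, since $f\ne0$ and $b>0$. We note the inequality
\begin{equation}\label{eq:bb}
b*b\le C_2\,b,\qquad\text{hence}\quad b*\rho\le C_2\,\rho .
\end{equation}
Indeed, in $\sum_jb(j)b(n-j)$ at least one of $|j|,|n-j|$ is $\ge|n|/2$, and $b(k)\le(1+|n|/2)^{-2}\le4b(n)$ if $|k|\ge|n|/2$; so the sum is at most $8b(n)\sum_jb(j)$.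

\subsection*{Step 2. The key inequality}
Let $p,q$ be sequences as in (F4), with $P$ supported in $[0,\eta]$ for $p$ and in $[-\eta,0]$ for $q$, and let $w=p+q$, $v=p-q$. Put $s=\sum_if_i^+-\sum_if_i^-$ and
\[
g=wf^0+2p\sum_if_i^-+2q\sum_if_i^+ .
\]
Since $w=2p-v=2q+v$, we have, as in \eqref{eq:alg}, $wf=g+vs$. By (F4) and \eqref{eq:decspec}, $pf_i^-$ has spectrum in $[\alpha_i,\alpha_i+4\eta]\subset E$, $qf_i^+$ has spectrum in $[\beta_i-4\eta,\beta_i]\subset E$, and the spectrum of $wf^0$ is within $\eta$ of a set whose points lie in $E$ at distance at least $2\eta$ from $\partial E$. So $g\in X_E$. (Here we use that the arcs are non-degenerate and finitely many: one $\eta$ serves all of them.) On $M'$ we have $f=0$, so $g=-vs$ there, and \eqref{eq:l1lim} gives $\|g\|_1\le C\sum_{M'}|v||s|$. Hence $\sum|w||f|\le\|g\|_1+\sum|v||s|\le(1+C)\sum|v||s|$, and as $|s|\le2rC_1\rho$, we get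
\begin{equation}\label{eq:key}
\sum_n|w(n)||f(n)|\le C_3\sum_n|v(n)|\rho(n).
\end{equation}
By (F4) the class of admissible $p$ and $q$ is closed under integer translations, so \eqref{eq:key} also holds for $w(\cdot-m),v(\cdot-m)$, with the same $C_3$.

\subsection*{Step 3. A first summability}
Apply \eqref{eq:key} to the weights of Lemma~\ref{lem:w}, with the present $\eta$. By \eqref{eq:vR} the right side is at most $6C_0C_3\|\rho\|_\infty$. By \eqref{eq:wR} and Fatou's lemma, $\sum_n\tau(n)|f(n)|<\infty$. Hence, with $\tau_1(n)=1/(1+|n|)$, also $\sum_n\tau_1(n)|f(n)|<\infty$. We transfer this to $\rho$. We have $b*\tau_1\le C_4\tau_1$: in $\sum_jb(j)\tau_1(n-j)$ the terms with $|n-j|\ge|n|/2$ contribute at most $2\tau_1(n)\sum b$, and the remaining terms have $|j|\ge|n|/2$ and contribute at most $\sum_{|j|\ge|n|/2}b(j)=O(\tau_1(n))$. As $b$ is even,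
\begin{equation}\label{eq:sumrho}
\sum_n\frac{\rho(n)}{1+|n|}=\sum_n|f(n)|\,(b*\tau_1)(n)<\infty .
\end{equation}

\subsection*{Step 4. The average at all scales is bounded by the local one}
Apply \eqref{eq:key} to the translates $w_R(\cdot-m),v_R(\cdot-m)$ and use \eqref{eq:vR}:
\[
\sum_n|w_R(n-m)||f(n)|\le C_0C_3\,(b*\rho)(m)+C_0C_3\sum_nb_R(n-m)\rho(n).
\]
Let $R\to\infty$ with $m$ fixed. By \eqref{eq:bR} the terms of the last sum tend to $0$ and are at most $\rho(n)/(1+|n-m|)\le(1+|m|)\rho(n)/(1+|n|)$, which is summable by \eqref{eq:sumrho}. So this sum tends to $0$ by dominated convergence; Step~3 was needed for this. The first term on the right is at most $C_0C_2C_3\,\rho(m)$ by \eqref{eq:bb}. On the left use \eqref{eq:wR} and Fatou's lemma. With $Tu=\tau*u$ the result is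
\[
T|f|\le C_5\,\rho\qquad\text{on }\mathbb Z .
\]
Convolving with $b$ (Tonelli) and using \eqref{eq:bb} once more,
\begin{equation}\label{eq:T}
T\rho=b*T|f|\le C_5\,b*\rho\le C_6\,\rho,\qquad\rho>0 .
\end{equation}

\subsection*{Step 5. Contradiction by Schur's test}
The operator $T$ has the symmetric nonnegative kernel $\tau(m-n)$, and \eqref{eq:T} is exactly the hypothesis of Schur's test for the boundedness of $T$ on $\ell^2$. But $T$ is not bounded on $\ell^2$: its kernel is $1/|m-n|$ away from the diagonal, without the sign changes that a Hilbert transform has. In detail, let $u\ge0$ be finitely supported. From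
\[
u(m)u(n)\le\frac12\Big(u(m)^2\,\frac{\rho(n)}{\rho(m)}+u(n)^2\,\frac{\rho(m)}{\rho(n)}\Big)
\]
and the symmetry of the kernel we get
\[
\sum_{m,n}\tau(m-n)u(m)u(n)\le\sum_mu(m)^2\,\frac{(T\rho)(m)}{\rho(m)}\le C_6\sum_mu(m)^2 .
\]
Take for $u$ the indicator of $[1,N]$ with $N$ even. Keeping only the pairs with $1\le m\le N/2$ and $n=m+j$, $N_0\le j\le N/2$, we see that the left side is at least $\frac N2\sum_{j=N_0}^{N/2}\frac1j$, while the right side is $C_6N$. This is false for large $N$. So no such $f$ exists, and (c) holds.

\medskip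
With Section~\ref{sec:easy} this completes the proof of Theorem~\ref{thm:six}, and with it the proof of Theorem~\ref{thm:main}. \qed

\section{The hypothesis on the points $0$ and $2\pi$}\label{sec:hyp}

The hypothesis that $S$ contains exactly one of the points $0,2\pi$ entered through Lemma~\ref{lem:Z}. In each of the two other cases the equivalence of Theorem~\ref{thm:main} can fail.

\begin{example}[Both $0,2\pi\in S^*$, neither in $S\ne\emptyset$]
The set $\Lambda=\{0\}$ is an IS for $B_S$: use multiples of $e^{-isx}$ with $s\in S$. But $1-e^{-2\pi ix}\in B_{S^*}$ vanishes on $\mathbb Z$, so $\mathbb Z\setminus\Lambda$ is not an SS for $B_{S^*}$.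
\end{example}

\begin{example}[Both $0,2\pi\in S$]
Let $S=[0,\frac{2\pi}3]\cup[\frac{4\pi}3,2\pi]$, $S^*=[\frac{2\pi}3,\frac{4\pi}3]$, $\Lambda=2\mathbb Z$.

\emph{$\mathbb Z\setminus\Lambda$ is an SS for $B_{S^*}$.} For $f\in B_{S^*}$ the function $f(2x+1)$ has spectrum in $[\frac{4\pi}3,\frac{8\pi}3]$, on which $\varpi$ is injective. By Lemma~\ref{lem:Z}, $\|f\|_\infty\le C\sup_n|f(2n+1)|$.

\emph{$\Lambda$ is not an IS for $B_S$.} Suppose that it is. By the open mapping theorem there is $C$ such that every $c\in\ell^\infty$ with $\|c\|_\infty\le1$ is $c(n)=f(2n)$ with $f\in B_S$, $\|f\|_\infty\le C$. Split $f=f_1+f_2$ with spectra of $f_1,f_2$ in $[0,\frac{2\pi}3]$ and $[\frac{4\pi}3,2\pi]$; this is a convolution with a fixed Schwartz function, so $\|f_1\|_\infty,\|f_2\|_\infty\le C'$. The functions $f_1(2x)$ and $e^{4\pi ix}f_2(2x)$ have spectra in $[0,\frac{4\pi}3]$ and $[-\frac{4\pi}3,0]$. Let $u,u'$ be their restrictions to $\mathbb Z$. Then $c=u+u'$, and by Lemma~\ref{lem:Z} the sequences $u,u'$ have spectra in the corresponding arcs of $\mathbb T$. These arcs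 lie on the two sides of $0$, and we test them with the weights of Lemma~\ref{lem:w} for some $\eta<\frac1{10}$. The transform of $q_R$ is smooth and supported in a compact subset of $[-\eta,0)$ modulo $2\pi$, so it vanishes near $[0,\frac{4\pi}3]$, and $\langle u,q_R\rangle=0$. In the same way the transform of $p_R$ is supported in a compact subset of $(0,\eta]$ and vanishes near $[-\frac{4\pi}3,0]$, so $\langle u',p_R\rangle=0$. Hence
\[
\langle c,w_R\rangle=\langle u,p_R\rangle+\langle u',q_R\rangle=\langle u,v_R\rangle-\langle u',v_R\rangle,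
\]
and by \eqref{eq:vR} the right side is at most $12\,C'C_0$ in absolute value, uniformly in $R$ and $c$. Choosing $c=w_R/|w_R|$ where $w_R\ne0$ and $c=0$ elsewhere, we get $\|w_R\|_1\le12\,C'C_0$ for all $R$. By \eqref{eq:wR} and Fatou's lemma, $\sum_n\tau(n)\le12\,C'C_0$. But this sum diverges.
\end{example}

\begin{thebibliography}{9}
\bibitem{OU} Alexander Olevskii and Alexander Ulanovskii, ``On the Duality between Sampling and Interpolation'', arXiv:1512.01437 (2015).
\bibitem{Ru} Rudin, \emph{Functional Analysis}.
\end{thebibliography}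

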